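# Relative Brauer $(G,C_p)$-relations of a $p$-group and the sub-quotients that generate them

Throughout, $p$ is a prime, $C_p$ is the cyclic group of order $p$, and all groups are finite.

## 1. Burnside rings, permutation modules and Brauer relations

**Definition 1 (Burnside ring).** For a group $\Gamma$, the Burnside ring $B(\Gamma)$ is the Grothendieck ring of finite $\Gamma$-sets. It is a free $\mathbb Z$-module with basis the classes $[\Gamma/L]$, one for each conjugacy class of subgroups $L\le\Gamma$.

For example, $B(C_p)$ has basis $[C_p/1],[C_p/C_p]$, and $B(C_p\times C_p)$ has rank $p+3$: the trivial subgroup, the $p+1$ subgroups of order $p$, and the whole group.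

**Definition 2 (Brauer relations).** Let $R(\Gamma)=R_{\mathbb Q}(\Gamma)$ be the rational representation ring and let $f_\Gamma:B(\Gamma)\to R(\Gamma)$ be the ring homomorphism $f_\Gamma[X]=\mathbb Q[X]$. Its kernel $K(\Gamma)$ is the module of Brauer relations of $\Gamma$, or $\Gamma$-relations.

Since a rational representation is determined by its character, and the character of $\mathbb Q[X]$ at $g$ is the number of fixed points $|X^g|$, an element of $B(\Gamma)$ is a relation exactly when its fixed points, counted with coefficients, add up to $0$ for every $g\in\Gamma$.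

Two examples. First, $K(1)=0$ and $K(C_p)=0$, because $\mathbb Q[C_p]$ and $\mathbb Q$ are linearly independent in $R(C_p)$. Second, let $P=C_p\times C_p$ and
$$\Theta_P=[P/1]-\sum_{C}[P/C]+p[P/P],$$
with $C$ running over the $p+1$ subgroups of order $p$. At $g=1$ the count is $p^2-(p+1)p+p=0$. At $g\ne1$ only $C=\langle g\rangle$ contributes to the sum, with $p$ fixed points, and the count is $0-p+p=0$. So $\Theta_P\in K(P)$.

**Definition 3 (Sub-quotients, induction, inflation).** For $N\trianglelefteq K\le\Gamma$ the quotient $P=K/N$ is a sub-quotient of $\Gamma$. The map $\mathrm{Inf}^K_P:B(P)\to B(K)$ regards a $P$-set as a $K$-set, and $\mathrm{Ind}_K^\Gamma:B(K)\to B(\Gamma)$ sends $X$ to $\Gamma\times_KX$. On basis elements,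
$$\mathrm{Ind}_K^\Gamma\mathrm{Inf}_P^K\,[P/(L/N)]=[\Gamma/L]\qquad(N\le L\le K).$$
Both maps carry relations to relations, since they correspond to inflation and induction of modules. The composite is called "indufting".

For example, let $\Gamma=C_{p^2}\times C_p$, $K=\Gamma$, and let $N$ be the subgroup of $p$-th powers, of order $p$. Then $\Gamma/N\cong C_p^2$, and indufting $\Theta_{C_p^2}$ gives the relation $[\Gamma/N]-\sum_C[\Gamma/C]+p[\Gamma/\Gamma]$, where $C$ runs over the $p+1$ subgroups of index $p$.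

**Definition 4 (Primitive relation).** A Brauer relation of a group is primitive if it cannot be induced from a proper subgroup or inflated from a proper sub-quotient of that group.

For example $\Theta_{C_p^2}$ is primitive: the proper subgroups and proper quotients of $C_p^2$ have order $1$ or $p$, so they have no nonzero relations.

**Definition 5 (Two families of groups).** The Heisenberg group $\mathrm{Heis}_p$ of order $p^3$ is the group of upper unitriangular $3\times3$ matrices over $\mathbb F_p$. Its center has order $p$ and equals its commutator subgroup. The dihedral group of order $2^n$ is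
$$D_{2^n}=\langle r,s\mid r^{2^{n-1}}=s^2=1,\ srs^{-1}=r^{-1}\rangle .$$

For $p=2$ one has $\mathrm{Heis}_2\cong D_8$. In $D_{2^n}$ with $n\ge3$ the center is $\langle z\rangle$ with $z=r^{2^{n-2}}$, and every element outside $\langle r\rangle$ is an involution that inverts $r$. These involutions $r^ks$ form two conjugacy classes, $k$ even and $k$ odd. If $s$ now denotes any of them and $w=r^{2^{n-3}}$, then $w^2=z$ and $sws^{-1}=w^{-1}$, so $sw^{-1}=ws$ and
$$wsw^{-1}=w\cdot ws=zs. \tag{1}$$

The absolute theory for $p$-groups is described by the following known result, which we use as a black box.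

**Theorem (Bouc–Tornehave).** All Brauer relations of a $p$-group $G$ are $\mathbb Z$-linear combinations of relations $\mathrm{Ind}^G_K\mathrm{Inf}^K_P(\Theta_P)$ indufted from primitive $P$-relations $\Theta_P$, where $P=K/N$ is a sub-quotient of $G$ and either

1. $P\cong C_p\times C_p$ and $\Theta_P=[P/1]-\sum_C[P/C]+p[P/P]$, with $C$ running over the nontrivial cyclic subgroups of $P$; or
2. $P$ is the Heisenberg group of order $p^3$ or the dihedral group of order $2^n$ with $n\ge4$, and $\Theta_P=[P/I]-[P/IZ]-[P/J]+[P/JZ]$, where $Z$ is the center of $P$ and $I,J$ are non-conjugate subgroups of $P$ of order $p$ (or order $2$) intersecting $Z$ trivially.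

## 2. Relative relations for $H$-free bisets, and the conjecture about $C_p$

**Definition 6 (Bisets and relative relations).** For groups $G,H$, a $(G,H)$-biset is a set with a left $G$-action and a commuting right $H$-action; via $(g,h)x=gxh^{-1}$ it is a $(G\times H)$-set. Let $B(G,H)\subset B(G\times H)$ be the Grothendieck submodule of finite $(G,H)$-bisets that are $H$-free, and let $R_{\mathbb Q}(G,H)\subset R_{\mathbb Q}(G\times H)$ be the Grothendieck submodule of finitely generated $\mathbb Q(G\times H)$-modules that are free as right $\mathbb QH$-modules. Then $f_{G\times H}$ restricts to $f_{G,H}:B(G,H)\to R_{\mathbb Q}(G,H)$. Its kernel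
$$K(G,H)=K(G\times H)\cap B(G,H)$$
is the module of relative Brauer $(G,H)$-relations, or $(G,H)$-relations.

For example, let $G=H=C_p$. The set $C_p$ with left and right translation is an $H$-free biset, and the stabilizer of $1$ is the diagonal of $C_p\times C_p$. More generally a subgroup $L\le C_p\times C_p$ is the stabilizer in an $H$-free biset when $L\cap(1\times H)=1$. This leaves $L=1$ and the $p$ graphs of homomorphisms $C_p\to C_p$, so $B(C_p,C_p)$ has rank $p+1$, while $B(C_p\times C_p)$ has rank $p+3$. The one-point biset is not $H$-free.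

We can now ask whether the Bouc–Tornehave description has a relative version. The following conjecture is taken from Marian F. Anton, "Relative Brauer relations of abelian p-groups", arXiv:2112.10331 (2021).

**Conjecture.** Let $p$ be a prime and $G$ a finite $p$-group. All relative Brauer $(G,C_p)$-relations are linear combinations
$$\Theta=\sum n_P\,\mathrm{Ind}^{G\times C_p}_K\,\mathrm{Inf}^{K}_P(\Theta'_{P}),\qquad P=K/N\text{ a sub-quotient of }G\times C_p,\quad n_P\in\mathbb Z,$$
of $(G,C_p)$-relations $\mathrm{Ind}^{G\times C_p}_K\mathrm{Inf}^{K}_P(\Theta'_{P})$ (that is, each such term itself lies in $K(G,C_p)$) indufted from $P$-relations $\Theta'_P\in K(P)$, where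

1. $P\cong C_p\times C_p\times C_p$, or
2. $P\cong\mathrm{Heis}_p\times C_p$, or
3. $P\cong D_{2^n}\times C_2$ with $n\ge4$ (this case occurring for $p=2$).

The conjecture is true. We prove a stronger form in which $K=A\times C_p$ and $N=N_0\times1$ with $N_0\trianglelefteq A\le G$; we give explicit generators; and we show that no type in the list can be omitted.

From now on $G$ is a $p$-group, $H=C_p$, $\Gamma=G\times H$, and $\mathcal Q$ is the class of groups isomorphic to $C_p^2$, to $\mathrm{Heis}_p$ or, if $p=2$, to $D_{2^n}$ with $n\ge4$.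

## 3. Pairs $(A,\varphi)$ and the splitting of $K(G,C_p)$

A $\Gamma$-set is $H$-free exactly when each stabilizer $L$ meets $H=1\times H$ trivially. Then the projection $L\to G$ is injective, so $L$ is a graph
$$L_{A,\varphi}=\{(a,\varphi(a)):a\in A\},\qquad A\le G,\ \varphi\in\mathrm{Hom}(A,H).$$
Put $[A,\varphi]=[A,\varphi]_G=[\Gamma/L_{A,\varphi}]$. Since $H$ is central in $\Gamma$, conjugacy in $\Gamma$ of the graphs is conjugacy in $G$ of the pairs, so $B(G,H)$ is free on the $[A,\varphi]$, with $(A,\varphi)$ taken up to $G$-conjugacy.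

Fix a faithful character $\theta_0:H\to\mathbb C^\times$. We write $\varphi$ also for the complex character $\theta_0\circ\varphi$ of $A$. Define homomorphisms as follows:

- $\pi=\pi_G:B(G,H)\to R_{\mathbb C}(G)$, $[A,\varphi]\mapsto\mathrm{Ind}_A^G\varphi$;
- $\varepsilon:B(G,H)\to B(G)$, $[A,\varphi]\mapsto[G/A]$ (that is, $X\mapsto X/H$, since $L_{A,\varphi}H=A\times H$);
- $j:B(G)\to B(G,H)$, $[G/A]\mapsto[A,1]$ (that is, $X\mapsto X\times H$).

Clearly $\varepsilon j=\mathrm{id}$. Put $K_0(G)=\ker\pi\cap\ker\varepsilon$.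

**Lemma 0.** An element $x\in B(G,H)$ lies in $K(G,H)$ if and only if $\pi(x)=0$ and $\varepsilon(x)\in K(G)$. Moreover $K(G,H)=j(K(G))\oplus K_0(G)$.

**Proof.** The group $L_{A,\varphi}$ is the kernel of the homomorphism $A\times H\to H$, $(a,h)\mapsto h\varphi(a)^{-1}$, which is onto. So $\mathrm{Ind}_{L_{A,\varphi}}^{A\times H}1$ is the sum of the characters $(a,h)\mapsto\theta(h)\,\theta(\varphi(a))^{-1}$ over $\theta\in\hat H$. Inducing further to $\Gamma$,
$$\mathrm{Ind}_{L_{A,\varphi}}^{\Gamma}1=\sum_{\theta\in\hat H}\mathrm{Ind}_A^G(\theta^{-1}\circ\varphi)\otimes\theta .$$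
Hence $x=\sum n_{A,\varphi}[A,\varphi]$ lies in $K(G,H)$ iff $\sum n_{A,\varphi}\mathrm{Ind}_A^G(\theta\circ\varphi)=0$ for all $\theta\in\hat H$. The nontrivial $\theta$ are Galois conjugates of $\theta_0$, and applying a Galois automorphism to the values of $\sum n_{A,\varphi}\mathrm{Ind}_A^G(\theta_0\circ\varphi)$ gives the sum for the conjugate of $\theta_0$. So it suffices to take $\theta=\theta_0$, which says $\pi(x)=0$, and $\theta=1$, which says $\sum n_{A,\varphi}\mathrm{Ind}_A^G1=0$, that is, $\varepsilon(x)\in K(G)$.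

In particular $K_0(G)\subseteq K(G,H)$. If $u\in K(G)$, then $\pi(j(u))$ is the character of $f_G(u)=0$ and $\varepsilon(j(u))=u\in K(G)$, so $j(u)\in K(G,H)$. If $x\in K(G,H)$, then $u=\varepsilon(x)\in K(G)$, and $x-j(u)$ is killed by $\pi$ and by $\varepsilon$, so it lies in $K_0(G)$. The sum is direct: if $j(u)\in K_0(G)$ then $u=\varepsilon j(u)=0$. $\square$

**Indufting in this language.** For $N\trianglelefteq A\le G$ and $Q=A/N$ let
$$t_{A,N}:B(Q,H)\to B(G,H),\qquad [C/N,\psi]\mapsto[C,\psi\circ(C\to C/N)].$$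
The preimage of $L_{C/N,\psi}$ in $A\times H$ is $L_{C,\psi\circ(C\to C/N)}$, so $t_{A,N}=\mathrm{Ind}^{\Gamma}_{A\times H}\mathrm{Inf}^{A\times H}_{Q\times H}$ with $Q\times H=(A\times H)/(N\times1)$. By transitivity of induction it commutes with $\pi,\varepsilon,j$, where $\mathrm{Ind}_A^G\mathrm{Inf}_Q^A$ is used on $R_{\mathbb C}$ and on $B$. So $t_{A,N}$ maps $K(Q,H)$ into $K(G,H)$ and $K_0(Q)$ into $K_0(G)$. Also, a sub-quotient of $A/N$ is a sub-quotient of $G$, and the maps $t$ compose accordingly.

**Theorem A.** $K(G,C_p)=\sum t_{A,N}\big(K(A/N,C_p)\big)$, the sum over $N\trianglelefteq A\le G$ with $A/N\in\mathcal Q$.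

Each summand consists of $(G,C_p)$-relations indufted from $\Theta'_P\in K(P)$ with $P=(A/N)\times C_p$, and such $P$ is isomorphic to $C_p^3$, $\mathrm{Heis}_p\times C_p$ or $D_{2^n}\times C_2$ with $n\ge4$. So Theorem A implies the conjecture.

## 4. $G=C_p$ and $G=C_p\times C_p$ by hand

For $A\le G$ and $\varphi\in\mathrm{Hom}(A,H)$ put
$$d_{A,\varphi}=[A,\varphi]-[A,1],\qquad d_{A,1}=0,\qquad \pi(d_{A,\varphi})=\mathrm{Ind}_A^G(\varphi-1),$$
and $F(G)=\ker\varepsilon$. The $d_{A,\varphi}$ span $F(G)$: if $x=\sum n_{A,\varphi}[A,\varphi]$ and $\varepsilon(x)=0$, then $x=x-j\varepsilon(x)=\sum n_{A,\varphi}d_{A,\varphi}$. By definition $K_0(G)=F(G)\cap\ker\pi$.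

**The group $G=C_p$.** The basis of $B(G,H)$ is $[1,1]$ and the $p$ elements $[G,\chi]$. Since $\pi[1,1]=\sum_\chi\chi$, the kernel of $\pi$ is generated by
$$[1,1]-\sum_{\chi\in\mathrm{Hom}(G,H)}[G,\chi].$$
Its image under $\varepsilon$ is $[G/1]-p[G/G]$, and no nonzero multiple of this lies in $K(C_p)=0$. So $K(C_p,C_p)=0$, although $\ker\pi\neq0$.

**The group $G=C_p\times C_p$.** Let $|C|=p$, let $\psi\in\mathrm{Hom}(G,H)$ with $\psi|_C\ne1$, and put
$$\alpha=d_{C,\psi|_C}-\sum_{\mu\in\mathrm{Hom}(G/C,H)}\big(d_{G,\psi\mu}-d_{G,\mu}\big).$$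
Since $\mathrm{Ind}_C^G(\psi|_C)=\sum_\mu\psi\mu$ and $\mathrm{Ind}_C^G1=\sum_\mu\mu$, we get $\pi(\alpha)=0$, so $\alpha\in K_0(G)$. The $\psi\mu$ are all the extensions of $\psi|_C$, so $\alpha=\alpha_{C,\varphi}$ depends only on $C$ and $\varphi=\psi|_C\ne1$. For $p=2$, $G=\{1,a,b,ab\}$, $C=\langle a\rangle$, this reads
$$\alpha=[C,\varphi]-[C,1]-[G,\psi_1]-[G,\psi_2]+[G,1]+[G,\mu],$$
with $\psi_1,\psi_2$ the two characters with value $-1$ at $a$, and $\mu(a)=1$, $\mu(b)=-1$.

The $p^2-1$ elements $\alpha_{C,\varphi}$ form a basis of $K_0(G)$. They are independent, since $[C,\varphi]$ occurs only in $\alpha_{C,\varphi}$. They span: subtracting multiples of them from an element of $K_0(G)$, we reach a combination of the $d_{G,\chi}$ with $\chi\ne1$ (note $d_{1,1}=0$), and the characters $\chi-1$ with $\chi\neq1$ are linearly independent.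

## 5. The Bouc–Tornehave generators of $C_p^3$ do not reach $\alpha$

Since $\Gamma=G\times C_p$ is itself a $p$-group, the first thing to try is to apply Bouc–Tornehave to $\Gamma$ and keep those generators that lie in $B(G,C_p)$. It fails already for $G=C_p^2$.

Here $\Gamma=C_p^3$ is abelian, so the generators are $[\Gamma/N]-\sum_{N<C<K}[\Gamma/C]+p[\Gamma/K]$ with $K/N\cong C_p^2$. Such an element lies in $B(G,H)$ only if $K\cap H=1$. As $|K|\ge p^2=|G|$, the group $K$ is then a graph $L_{G,\psi}$ and $N=1$. So the available generators are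
$$\Theta^\psi=[1,1]-\sum_{|C|=p}[C,\psi|_C]+p\,[G,\psi],\qquad\psi\in\mathrm{Hom}(G,H).$$
Let $\tau:B(G,H)\to\mathbb Z/p$ add up, modulo $p$, the coefficients of all $[C,\varphi]$ with $|C|=p$ and $\varphi\ne1$. If $\psi\neq1$, exactly $p$ of the $p+1$ subgroups $C$ differ from $\ker\psi$, so $\tau(\Theta^\psi)=-p=0$; and $\tau(\Theta^1)=0$. But $\tau(\alpha_{C,\varphi})=1$. Hence $\alpha_{C,\varphi}\in K(G,C_p)$ is not an integral combination of the $\Theta^\psi$.

The exact obstruction is that a set of generators of $K(\Gamma)$ need not contain generators of $K(\Gamma)\cap B(G,H)$: to write $\alpha$ through Bouc–Tornehave generators one must use terms that are not $H$-free. So we work inside $B(G,H)$, with $\pi$ and $\varepsilon$. Lemma 0 and Bouc–Tornehave for $G$ take care of the summand $j(K(G))$. The task is to generate $K_0(G)=\ker\pi\cap\ker\varepsilon$.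

## 6. Three families of elements in $\ker\pi$

Let $\mathrm{Rel}(G)\subset B(G,H)$ be the subgroup generated by the following elements.

- (I) $[B,\psi|_B]-\sum_{\chi\in\mathrm{Hom}(A/B,H)}[A,\psi\chi]$, for $B<A\le G$ with $|A:B|=p$ and $\psi\in\mathrm{Hom}(A,H)$.
- (II) $[M,\varphi]-[M',\varphi']$, where $N\trianglelefteq A\le G$, $A/N\cong\mathrm{Heis}_p$, $M\ne M'$ are index-$p$ subgroups of $A$ containing $N$ with $M/N\cong M'/N\cong C_p^2$, and $\varphi,\varphi'$ are trivial on $N$ and have the same nontrivial restriction to $Z(A/N)$.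
- (III) (for $p=2$) $[IZ,\varphi]-[JZ,\varphi']$, where $N\trianglelefteq A\le G$, $A/N\cong D_{2^n}$, $n\ge4$, $Z/N=Z(A/N)$, $I/N,J/N$ are non-conjugate noncentral subgroups of order $2$, $\ker\varphi=I$, $\ker\varphi'=J$.

In (I), $B\trianglelefteq A$ because $A$ is a $p$-group. In (II), $Z(A/N)\le M/N\cap M'/N$: otherwise $A/N$ would be generated by its center and an abelian subgroup, hence abelian.

**Theorem B.** $\ker\pi_G=\mathrm{Rel}(G)$.

For $G=C_p$ this is the computation in Section 4. For $G=D_8$, an instance of (II) is $[\langle s,z\rangle,\varphi]-[\langle rs,z\rangle,\varphi']$ with $\ker\varphi=\langle s\rangle$, $\ker\varphi'=\langle rs\rangle$; both induced characters are $2,-2$ on $1,z$ and $0$ elsewhere.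

**Lemma 1 (Vanishing).** Let $\chi$ be a character of a group $Q$, $Y\le Z(Q)$, and suppose $\chi|_Y=\chi(1)\lambda$ with $\lambda$ linear. If $u,g\in Q$ and $ugu^{-1}=yg$ with $y\in Y$, $\lambda(y)\ne1$, then $\chi(g)=0$.

**Proof.** The element $y$ acts as the scalar $\lambda(y)$, so $\chi(g)=\chi(ugu^{-1})=\chi(yg)=\lambda(y)\chi(g)$. $\square$

**The inclusion $\mathrm{Rel}(G)\subseteq\ker\pi$.** By transitivity of induction it is enough to compare characters induced to $A$.

For (I): $\mathrm{Ind}_B^A(\psi|_B)=\psi\cdot\mathrm{Ind}_B^A1=\sum_\chi\psi\chi$.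

For (II): the characters are inflated from $Q=A/N$; put $Y=Z(Q)$ and let $\lambda$ be the common restriction to $Y$. Both induced characters have degree $p$ and restrict to $p\lambda$ on $Y$, since $Y$ is central and contained in $M/N$ and $M'/N$. If $g\notin Y$, choose $u$ not commuting with $g$. As $Q/Y$ is abelian, $ugu^{-1}=yg$ with $1\ne y\in Y$, and $\lambda(y)\ne1$ because $|Y|=p$. By Lemma 1 both characters vanish at $g$. So they are equal.

For (III): again work in $Q=A/N$, with $z$ generating $Z(Q)$ and $I/N=\langle s\rangle$. Since $\ker\varphi=I$ does not contain $Z$, we have $\varphi(z)=-1$, and $\mathrm{Ind}\,\varphi$ has values $2^{n-2},-2^{n-2}$ at $1,z$. Let $g\ne1,z$. If $g$ is not conjugate into $IZ/N$, the value at $g$ is $0$. Otherwise $g$ is conjugate to $s$ or $sz$, and by (1) $wsw^{-1}=zs$ and $w(sz)w^{-1}=z\cdot sz$, so the value is $0$ by Lemma 1. The same holds for $J$, so the two induced characters are equal. $\square$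

As a by-product one sees that the elements $\Theta_P$ in part 2 of the Bouc–Tornehave theorem are relations: $\mathrm{Ind}_I^P1-\mathrm{Ind}_{IZ}^P1$ is the sum of the characters induced from the $p-1$ extensions of $1_I$ to $IZ$ that are nontrivial on $Z$, and by the argument just given each depends only on its restriction to $Z$, not on $I$.

Clearly $\mathrm{Ind}_A^G$ maps $\mathrm{Rel}(A)$ into $\mathrm{Rel}(G)$, and $\mathrm{Inf}_{G/N}^G$ maps $\mathrm{Rel}(G/N)$ into $\mathrm{Rel}(G)$, as subgroups and sub-quotients go to subgroups and sub-quotients. We write $\equiv$ for congruence modulo $\mathrm{Rel}(G)$. Note that $\pi(x)$ depends only on $x$ modulo $\mathrm{Rel}(G)$.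

The other inclusion is proved by induction on $|G|$. For $G=1$, $B(G,H)=\mathbb Z[1,1]$ and $\pi$ is injective. Let $G\ne1$ and assume Theorem B for all smaller $p$-groups. Section 7 treats groups with a normal subgroup $C_p^2$, Section 8 the others. Two facts are used repeatedly. If $E\trianglelefteq G$ and $E\le A$, then the restriction of $\mathrm{Ind}_A^G\varphi$ to $E$ is a sum of $G$-conjugates of $\varphi|_E$; so all irreducible constituents of $\mathrm{Ind}_A^G\varphi$ lie over the $G$-orbit of $\varphi|_E$ (an irreducible character lies over $\lambda$ if its restriction to $E$ contains $\lambda$). By Clifford's theorem, if $S$ is the stabilizer of $\lambda$ in $G$, then $\mathrm{Ind}_S^G$ maps the irreducible characters of $S$ over $\lambda$ bijectively to those of $G$ over $\lambda$.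

## 7. Theorem B when $G$ has a normal subgroup $E\cong C_p^2$

Choose $Z_1\le E\cap Z(G)$ of order $p$; this is possible since a nontrivial normal subgroup of a $p$-group meets the center. Let $C=C_G(E)$. The $p$-group $G/C$ embeds in $\mathrm{Aut}(E)\cong GL_2(\mathbb F_p)$, whose Sylow $p$-subgroups have order $p$, so $|G/C|\le p$.

**Claim.** Every $[A,\varphi]$ is congruent to a $\mathbb Z$-combination of elements $[A',\varphi']$ with $A'\supseteq E$.

**Step 1: reach $Z_1\le A$.** If $Z_1\not\le A$, then $AZ_1=A\times Z_1$, and $\varphi$ extends to $AZ_1$ by $1$ on $Z_1$. By (I), $[A,\varphi]\equiv\sum[AZ_1,\cdot\,]$. So let $Z_1\le A$.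

**Step 2: set up the remaining case.** Suppose $E\not\le A$. Then $A\cap E=Z_1$. Pick $e\in E\setminus Z_1$. Then $|AE:A|=|E:Z_1|=p$, so $A\trianglelefteq AE=A\langle e\rangle$; also $\langle e\rangle\cap A\le\langle e\rangle\cap Z_1=1$. For $a\in A$ we have $[a,e]\in E$ because $E$ is normal, and $[a,e]\in A$ because $A\trianglelefteq AE$. So $[a,e]\in A\cap E=Z_1$.

**Step 3: the case where $\varphi$ extends to $AE$.** Suppose $\varphi([a,e])=1$ for all $a\in A$. Then $\varphi$ is invariant under conjugation by $e$, and since $AE=A\rtimes\langle e\rangle$ it extends by $ae^i\mapsto\varphi(a)$. By (I), $[A,\varphi]\equiv\sum[AE,\cdot\,]$, and $AE\supseteq E$.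

**Step 4: otherwise, find a Heisenberg sub-quotient.** Now some $\varphi([a,e])\ne1$. Hence $\varphi|_{Z_1}\ne1$ and $A\not\le C$. Put $A_0=A\cap C$ and $B=\ker\varphi$. Both have index $p$ in $A$: the first because $1<|A:A\cap C|\le|G:C|\le p$. Since $Z_1\le A_0$ and $\varphi(Z_1)\ne1$, we have $A_0\ne B$. Put $N=A_0\cap B$. Then $A/N$ embeds in $A/A_0\times A/B$ and has order $p^2$, so $A/N\cong C_p^2$. The group $N$ is normalized by $A$ and centralized by $E$ (as $N\le C$), so $N\trianglelefteq AE$, and $|AE/N|=p\cdot p^2=p^3$. Further $Z_1\cap N\le Z_1\cap\ker\varphi=1$, and since $|A_0:N|=p$ we get $A_0=NZ_1$.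

Pick $b\in B\setminus A_0$. It does not centralize $E=Z_1\langle e\rangle$, and $Z_1$ is central, so $[b,e]\ne1$ generates $Z_1$. Modulo $N$ we have $b^p=1$ (as $A/N\cong C_p^2$), $e^p=1$, and $[b,e]$ is central of order $p$. The images of $b,e$ generate $AE/N$, because $A=A_0\langle b\rangle=NZ_1\langle b\rangle$, $Z_1=\langle[b,e]\rangle$ and $AE=A\langle e\rangle$. Consider
$$X=\langle x,y\mid x^p=y^p=[x,y]^p=1,\ [x,y]\text{ central}\rangle .$$
Every element of $X$ has the form $x^iy^j[x,y]^k$, so $|X|\le p^3$. It surjects onto $\mathrm{Heis}_p$, generated by $1+E_{12}$ and $1+E_{23}$ (with $E_{ik}$ the matrix units), so $X\cong\mathrm{Heis}_p$. It also surjects onto $AE/N$, of order $p^3$. So $AE/N\cong\mathrm{Heis}_p$, and its center, of order $p$, is $Z_1N/N$.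

**Step 5: apply (II).** Put $M=A$ and $M'=A_0E=NZ_1E=NE$. Then $M/N\cong C_p^2$. Since $E\cap N\le E\cap A=Z_1$ and $Z_1\cap N=1$, we have $E\cap N=1$, so $M'/N\cong E\cong C_p^2$. Both have index $p$ in $AE$, and $M\ne M'$ as $e\notin A$. The character $\varphi$ is trivial on $N\le B$. Let $\varphi'$ on $M'$ be trivial on $N$ and, on $M'/N\cong E=Z_1\times\langle e\rangle$, be $\varphi|_{Z_1}$ on $Z_1$ and $1$ on $e$. Then $\varphi,\varphi'$ have the same nontrivial restriction to $Z_1N/N$, and (II), with $AE$ in the role of its $A$, gives $[A,\varphi]\equiv[A_0E,\varphi']$, where $A_0E\supseteq E$. This proves the claim.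

**Step 6: separate the orbits of characters of $E$.** Let $x\in\ker\pi$. By the claim $x\equiv\sum n_{A,\varphi}[A,\varphi]$ with all $A\supseteq E$. Group the terms by the $G$-orbit $\mathcal O$ of $\varphi|_E$, so $x\equiv\sum_{\mathcal O}x_{\mathcal O}$. The constituents of $\pi(x_{\mathcal O})$ lie over $\mathcal O$, so different orbits involve different irreducible characters. Since $\sum_{\mathcal O}\pi(x_{\mathcal O})=\pi(x)=0$, each $\pi(x_{\mathcal O})=0$.

**Step 7: pass to the stabilizer.** Fix $\mathcal O$ and $\lambda\in\mathcal O$. Replacing pairs by conjugates, we may assume $\varphi|_E=\lambda$ in all terms of $x_{\mathcal O}$. As $A$ fixes $\varphi$ under conjugation, $A\le S=\mathrm{Stab}_G(\lambda)$. Let $y=\sum n_{A,\varphi}[A,\varphi]_S\in B(S,H)$, summed over the terms of $x_{\mathcal O}$, so $x_{\mathcal O}=\mathrm{Ind}_S^Gy$. All constituents of $\pi_S(y)$ lie over $\lambda$, and $\mathrm{Ind}_S^G\pi_S(y)=\pi(x_{\mathcal O})=0$. By Clifford's theorem $\mathrm{Ind}_S^G$ is injective on the span of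 the irreducible characters over $\lambda$, so $\pi_S(y)=0$.

If $S<G$, then $y\in\mathrm{Rel}(S)$ by induction, so $x_{\mathcal O}\in\mathrm{Rel}(G)$. If $S=G$, then $\ker\lambda$ is normal in $G$, and $\ker\lambda\ne1$ because $E$ is not cyclic. In every term $A\supseteq\ker\lambda$ and $\varphi$ is trivial on $\ker\lambda$, so $x_{\mathcal O}=\mathrm{Inf}(y')$ with $y'\in B(G/\ker\lambda,H)$. Inflation of characters is injective, so $\pi(y')=0$. By induction $y'\in\mathrm{Rel}(G/\ker\lambda)$, so $x_{\mathcal O}\in\mathrm{Rel}(G)$. Hence $x\in\mathrm{Rel}(G)$.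

## 8. Theorem B when $G$ has no normal $C_p^2$

**Step 1: the list of groups.** If $W$ is a noncyclic abelian normal subgroup of $G$, then $\Omega_1(W)$, the subgroup of elements of order dividing $p$, is elementary abelian of rank at least $2$ and normal in $G$, so it contains a subgroup of order $p^2$ that is normal in $G$; this is a normal $C_p^2$. So $G$ has no noncyclic abelian normal subgroup. By a standard theorem (Gorenstein, *Finite Groups*, Thm 5.4.10), $G$ is cyclic, or $p=2$ and $G$ is dihedral of order $2^n$ ($n\ge4$), semidihedral of order $2^n$ ($n\ge4$), or generalized quaternion.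

**Step 2: reduce to pairs that are nontrivial on a central subgroup.** Let $Z\le Z(G)$ have order $p$ and let $x\in\ker\pi$. As in Step 1 of Section 7, (I) lets us assume that all $A$ contain $Z$. Write $x\equiv\sum_\lambda x_\lambda$, where $x_\lambda$ collects the terms with $\varphi|_Z=\lambda$. Since $Z$ is central, constituents for different $\lambda$ are different, so $\pi(x_\lambda)=0$ for each $\lambda$. The part $x_1$ is inflated from an element of $\ker\pi_{G/Z}$, so $x_1\in\mathrm{Rel}(G)$ by induction. From now on $\lambda\ne1$. We use that, if $Y$ is a cyclic subgroup of $A$ with $Z<Y$, then $Z$ consists of $p$-th powers of elements of $Y$, so $\varphi|_Z=1$; thus for $\lambda\neq1$ no such $Y$ exists.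

**Step 3: $G$ cyclic.** Then $A=Z$ in all terms, so $x_\lambda=n[Z,\lambda]$, and $n\,\mathrm{Ind}_Z^G\lambda=0$ gives $n=0$.

**Step 4: $p=2$ and $G$ not cyclic.** Let $R=\langle r\rangle$ be cyclic of index $2$ and take $Z=\langle z\rangle$ with $z=r^{2^{n-2}}$, $|G|=2^n$. By Step 2, $A\cap R=Z$, so $|A|\le4$, and $A$ is not cyclic of order $4$. So $A=Z$, or $A=\langle s,z\rangle$ is a Klein four-group with $s\notin R$ an involution.

In the generalized quaternion case every element outside $R$ has square $z$, so only $A=Z$ occurs, and we conclude as in Step 3.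

In the dihedral and semidihedral cases, let $(A,\varphi)$ be a pair with $A$ a four-group. Then $\ker\varphi=\langle s\rangle$ for a noncentral involution $s\notin R$, and $s$ determines the pair. Let $w=r^{2^{n-3}}$, so $w$ has order $4$ and $w^2=z$. We have $srs^{-1}=r^{-1}$ in the dihedral case and $srs^{-1}=r^{-1+2^{n-2}}$ in the semidihedral case; since $4\mid2^{n-2}$, in both cases $sws^{-1}=w^{-1}$, hence $wsw^{-1}=zs$ as in (1). So conjugation by $w$ interchanges the two extensions of $\lambda$ to $A=\langle s,z\rangle$, whose kernels are $\langle s\rangle$ and $\langle zs\rangle$, and (I) gives $[Z,\lambda]\equiv2[A,\varphi]$.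

It remains to compare the four-groups. If $G$ is semidihedral, fix an involution $s\notin R$. Then $(r^ks)^2=r^{k2^{n-2}}$, so the involutions outside $R$ are the $r^{2k}s$. Moreover $rsr^{-1}=r\cdot r^{1-2^{n-2}}s=r^{2-2^{n-2}}s$, and $2-2^{n-2}=2(1-2^{n-3})$ is twice an odd number. Since $r^jsr^{-j}=r^{j(2-2^{n-2})}s$, these involutions form one class. If $G$ is dihedral there are two classes, and (III) with $A=G$, $N=1$ identifies the corresponding elements $[IZ,\varphi]$ and $[JZ,\varphi']$. In all cases $x_\lambda\equiv n[A,\varphi]$ for a single pair $(A,\varphi)$, and $0=\pi(x_\lambda)=n\,\mathrm{Ind}_A^G\varphi$ forces $n=0$.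

This proves Theorem B. $\square$

## 9. Extending $F(G)\to F(G)/D(G)$ to all of $B(G,C_p)$

We know generators of $\ker\pi$. What we want are generators of $K_0(G)=\ker\pi\cap F(G)$, and here we meet the obstacle seen for $C_p$: the generators (I) are not in $F(G)=\ker\varepsilon$. An element of $K_0(G)$ is a combination of elements (I)–(III), but the single terms leave $F(G)$. One also cannot repeat Section 7 inside $F(G)$, because replacing $A$ by $AZ_1$ or $AE$ through (I) changes $\varepsilon$.

The way out is to turn the inclusion around. Suppose $D\subseteq K_0(G)$ is the subgroup we hope to be everything, and suppose the quotient map $F(G)\to F(G)/D$ extends to a homomorphism $\rho:B(G,H)\to F(G)/D$ that kills $\mathrm{Rel}(G)$. Then any $x\in K_0(G)$ lies in $\mathrm{Rel}(G)$ by Theorem B, so $\rho(x)=0$; and since $x\in F(G)$ this says $x\in D$. To extend means to choose values $c_A=\rho([A,1])$, because then $\rho([A,\varphi])=d_{A,\varphi}+c_A$. Killing (I) with $\psi=1$ means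
$$c_B=\sum_{\chi\in\mathrm{Hom}(A/B,H)}(d_{A,\chi}+c_A)=p\,c_A+\sum_\chi d_{A,\chi},$$
so once $c_G$ is chosen all $c_B$ are forced, and the question is consistency: different chains from $B$ up to $G$ must give the same value.

**The elements $\alpha,\beta,\omega$.** For $Q\in\mathcal Q$ we define elements of $F(Q)$, to be used as generators.

- For $Q\cong C_p^2$, $|C|=p$, $\psi\in\mathrm{Hom}(Q,H)$ with $\psi|_C\ne1$: $\ \alpha=d_{C,\psi|_C}-\sum_{\mu\in\mathrm{Hom}(Q/C,H)}(d_{Q,\psi\mu}-d_{Q,\mu})$.
- For $Q\cong\mathrm{Heis}_p$ and $M,M',\varphi,\varphi'$ as in (II), with $A=Q$ and $N=1$: $\ \beta=d_{M,\varphi}-d_{M',\varphi'}+\sum_{\chi\in\mathrm{Hom}(Q/M,H)}d_{Q,\chi}-\sum_{\chi\in\mathrm{Hom}(Q/M',H)}d_{Q,\chi}$.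
- For $Q\cong D_{2^n}$, $n\ge4$, and $V=IZ$, $V'=JZ$, $\varphi,\varphi'$ as in (III), with $A=Q$ and $N=1$: $\ \omega=d_{V,\varphi}-d_{V',\varphi'}+y-y'$, where $y$ belongs to a chain from $V$ to $Q$ and $y'$ to a chain from $V'$ to $Q$ as follows.

For a chain $B=B_0<B_1<\dots<B_k=A$ with steps of index $p$ put
$$y=\sum_{i=1}^kp^{i-1}\sum_{\chi\in\mathrm{Hom}(B_i/B_{i-1},H)}d_{B_i,\chi}.$$
Since $\mathrm{Ind}_{B_{i-1}}^{B_i}1=\sum_\chi\chi=p\cdot1+\sum_\chi(\chi-1)$, inducing to $A$ gives $\mathrm{Ind}_{B_{i-1}}^A1=p\,\mathrm{Ind}_{B_i}^A1+\sum_\chi\mathrm{Ind}_{B_i}^A(\chi-1)$. Iterating over $i=1,\dots,k$ we obtain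
$$\sum_{i=1}^kp^{i-1}\sum_\chi\mathrm{Ind}_{B_i}^A(\chi-1)=\mathrm{Ind}_B^A1-|A:B|\,1_A. \tag{2}$$
For example, if $Q=D_{16}$ and $I=\langle s\rangle$, the chain $V=\langle s,z\rangle<V_1=\langle r^2,s\rangle<Q$ gives $y=d_{V_1,\chi_1}+2d_{Q,\xi}$ with $\ker\chi_1=V$, $\ker\xi=V_1$.

**Lemma 2.** The elements $\alpha,\beta,\omega$ lie in $K_0(Q)$.

**Proof.** They lie in $F(Q)$, so we check $\pi=0$. For $\alpha$ this was done in Section 4. For $\beta$,
$$\pi(\beta)=(\mathrm{Ind}\,\varphi-\mathrm{Ind}\,\varphi')-(\mathrm{Ind}_M^Q1-\mathrm{Ind}_{M'}^Q1)+\Big(\sum_\chi\chi-p\Big)-\Big(\sum_{\chi'}\chi'-p\Big)=0,$$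
since $\mathrm{Ind}\,\varphi=\mathrm{Ind}\,\varphi'$ by Section 6 and $\sum\chi=\mathrm{Ind}_M^Q1$, $\sum\chi'=\mathrm{Ind}_{M'}^Q1$. For $\omega$, by (2) and $|Q:V|=|Q:V'|$,
$$\pi(\omega)=\mathrm{Ind}\,\varphi-\mathrm{Ind}_V^Q1-\mathrm{Ind}\,\varphi'+\mathrm{Ind}_{V'}^Q1+\mathrm{Ind}_V^Q1-\mathrm{Ind}_{V'}^Q1=0. \qquad\square$$

Let $D(G)$ be the span of all $t_{A,N}(\alpha)$, $t_{A,N}(\beta)$, $t_{A,N}(\omega)$, over all $N\trianglelefteq A\le G$ with $A/N\in\mathcal Q$ and all choices in the definitions. Then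
$$D(G)\subseteq\sum_{A/N\in\mathcal Q}t_{A,N}(K_0(A/N))\subseteq K_0(G)\subseteq F(G).$$

**Proposition 3.** $D(G)=K_0(G)$. In particular $K_0(G)=\sum_{A/N\in\mathcal Q}t_{A,N}(K_0(A/N))$.

Let $U=F(G)/D(G)$; classes in $U$ of elements of $F(G)$ are written by the same symbols.

**Step 1: a basic identity from $\alpha$.** Let $B<A\le G$ with $|A:B|=p$, and let $\psi\in\mathrm{Hom}(A,H)$ with $\psi|_B\ne1$. Then in $U$
$$d_{B,\psi|_B}=\sum_{\chi\in\mathrm{Hom}(A/B,H)}d_{A,\psi\chi}-\sum_{\chi\in\mathrm{Hom}(A/B,H)}d_{A,\chi}. \tag{3}$$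
Indeed, $B\ne\ker\psi$ both have index $p$ in $A$, so $N=B\cap\ker\psi$ is normal in $A$ with $A/N\cong C_p^2$. All characters in (3) are trivial on $N$, and the difference of the two sides is $t_{A,N}(\alpha)$ for $C=B/N$.

**Step 2: the values $c_B$ exist.** This step settles consistency.

**Lemma 4.** There are unique elements $c_B\in U$ ($B\le G$) with $c_G=0$ and
$$c_B=p\,c_A+\sum_{\chi\in\mathrm{Hom}(A/B,H)}d_{A,\chi}\qquad\text{whenever }B<A,\ |A:B|=p. \tag{4}$$
They depend only on the conjugacy class of $B$.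

**Proof.** We use induction on $|G:B|$; for $B=G$ there is nothing to do. Let $B<G$. There is at least one $A$ with $B<A$, $|A:B|=p$, and any such $A$ lies in $N_G(B)$. Write $v(A)$ for the right side of (4). We must show that $v(A)$ does not depend on $A$.

Let $A_1\ne A_2$ be two choices such that $A_1/B$ and $A_2/B$ commute, and put $A=A_1A_2$. Then $A/B=A_1/B\times A_2/B\cong C_p^2$. By (4) for $A_1<A$, known by induction,
$$v(A_1)=p^2c_A+p\sum_{\mu\in\mathrm{Hom}(A/A_1,H)}d_{A,\mu}+\sum_{1\ne\chi\in\mathrm{Hom}(A_1/B,H)}d_{A_1,\chi}.$$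
Each of the $p-1$ nontrivial $\chi$ extends to some $\psi\in\mathrm{Hom}(A/B,H)$, and the $\psi\mu$ with $\mu\in\mathrm{Hom}(A/A_1,H)$ are all its extensions in $\mathrm{Hom}(A/B,H)$. By (3) for $A_1<A$,
$$d_{A_1,\chi}=\sum_\mu d_{A,\psi\mu}-\sum_\mu d_{A,\mu}.$$
Summing over $\chi\ne1$, the last sum in $v(A_1)$ equals the sum of $d_{A,\psi}$ over all $\psi\in\mathrm{Hom}(A/B,H)$ nontrivial on $A_1$, minus $(p-1)\sum_\mu d_{A,\mu}$. The elements of $\mathrm{Hom}(A/B,H)$ trivial on $A_1$ are exactly the $\mu$, so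
$$v(A_1)=p^2c_A+\sum_{\psi\in\mathrm{Hom}(A/B,H)}d_{A,\psi}.$$
This is symmetric in $A_1$ and $A_2$, so $v(A_1)=v(A_2)$.

For arbitrary $A_1,A_2$, recall that $N_G(B)>B$ because $G$ is a $p$-group and $B<G$, and choose $Y/B$ central of order $p$ in $N_G(B)/B$. Each $A_i/B$ commutes with $Y/B$, so $v(A_1)=v(Y)=v(A_2)$. Finally, for $g\in G$ we have $c_{gBg^{-1}}=v(gAg^{-1})=v(A)=c_B$, by induction for $c_A$ and because $d_{A,\chi}$ depends only on the class of $(A,\chi)$. $\square$

For instance, for $G=C_p$ we get $c_1=\sum_\chi d_{G,\chi}$. Iterating (4) along a chain $B=B_0<\dots<B_k=A$ with steps of index $p$ gives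
$$c_B=|A:B|\,c_A+y, \tag{5}$$
with $y$ the element defined before (2).

**Step 3: define $\rho$.** Let $\rho:B(G,H)\to U$, $\rho([A,\varphi])=d_{A,\varphi}+c_A$. This is well defined on conjugacy classes, and $\rho(d_{A,\varphi})=(d_{A,\varphi}+c_A)-(0+c_A)=d_{A,\varphi}$. So $\rho|_{F(G)}$ is the quotient map $F(G)\to U$.

**Step 4: $\rho$ kills (I).** The image of the element (I) is $d_{B,\psi|_B}+c_B-\sum_\chi d_{A,\psi\chi}-p\,c_A$, which by (4) is
$$d_{B,\psi|_B}+\sum_\chi d_{A,\chi}-\sum_\chi d_{A,\psi\chi}.$$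
If $\psi|_B\ne1$ this is $0$ by (3). If $\psi|_B=1$, then $\psi\in\mathrm{Hom}(A/B,H)$, the two sums coincide, and $d_{B,1}=0$.

**Step 5: $\rho$ kills (II).** By (4) for $M<A$ and $M'<A$ the terms $p\,c_A$ cancel, and the image is
$$d_{M,\varphi}-d_{M',\varphi'}+\sum_{\chi\in\mathrm{Hom}(A/M,H)}d_{A,\chi}-\sum_{\chi\in\mathrm{Hom}(A/M',H)}d_{A,\chi}.$$
All subgroups contain $N$ and all characters are trivial on $N$, so this is $t_{A,N}(\beta)$, which is $0$ in $U$.

**Step 6: $\rho$ kills (III).** Put $V=IZ$, $V'=JZ$, and choose chains from $V$ and from $V'$ to $A$. By (5) the image is $d_{V,\varphi}-d_{V',\varphi'}+y-y'$, as $|A:V|=|A:V'|$. Again all subgroups contain $N$ and all characters are trivial on $N$, so this is $t_{A,N}(\omega)$, which is $0$ in $U$.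

**Step 7: conclude.** Let $x\in K_0(G)=F(G)\cap\ker\pi$. By Theorem B, $x\in\mathrm{Rel}(G)$, so $\rho(x)=0$. Since $x\in F(G)$, this says $x\in D(G)$. So $K_0(G)\subseteq D(G)$, which proves Proposition 3. $\square$

## 10. Proof of Theorem A

By Lemma 0, $K(G,H)=j(K(G))\oplus K_0(G)$. By Bouc–Tornehave, $K(G)$ is spanned by the elements $\mathrm{Ind}_A^G\mathrm{Inf}_Q^A\Theta_Q$ with $Q=A/N\in\mathcal Q$, and
$$j(\mathrm{Ind}_A^G\mathrm{Inf}_Q^A\Theta_Q)=t_{A,N}(j(\Theta_Q)),\qquad j(\Theta_Q)\in K(Q,H).$$
By Proposition 3, $K_0(G)=\sum t_{A,N}(K_0(Q))$ over $Q=A/N\in\mathcal Q$, and $K_0(Q)\subseteq K(Q,H)$. So $K(G,H)\subseteq\sum t_{A,N}(K(A/N,H))$. The reverse inclusion was noted in Section 3. This proves Theorem A, and with it the conjecture. $\blacksquare$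

## 11. Explicit generators of $K(G,C_p)$

**Theorem C.** $K(G,C_p)$ is spanned by the $t_{A,N}$-images, over $N\trianglelefteq A\le G$ with $Q=A/N\in\mathcal Q$, of $j(\Theta_Q)$, with $\Theta_Q$ as in Bouc–Tornehave, and of the following elements.

- For $Q\cong C_p^2$: $\ \alpha=[C,\psi|_C]-[C,1]-\sum_{\mu\in\mathrm{Hom}(Q/C,H)}([Q,\psi\mu]-[Q,\mu])$, with $|C|=p$, $\psi|_C\ne1$.
- For $Q\cong\mathrm{Heis}_p$: $\ \beta=[M,\varphi]-[M,1]-[M',\varphi']+[M',1]+\sum_{\chi\in\mathrm{Hom}(Q/M,H)}[Q,\chi]-\sum_{\chi\in\mathrm{Hom}(Q/M',H)}[Q,\chi]$, with $M,M',\varphi,\varphi'$ as in (II).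
- For $Q\cong D_{2^n}$, $n\ge4$: $\ \gamma=[IZ,\varphi]-[IZ,1]-[JZ,\varphi']+[JZ,1]+[Q,\xi]-[Q,\eta]$, with $I,J$ as in (III), $\ker\varphi=I$, $\ker\varphi'=J$, $\ker\xi=\langle r^2\rangle I$, $\ker\eta=\langle r^2\rangle J$, where $\langle r\rangle$ is the cyclic subgroup of index $2$.

The $\alpha$ and $\beta$ here are those of Section 9, since the multiples of $[Q,1]$ cancel in them. So compared with Lemma 0, Bouc–Tornehave and Proposition 3, the only change is that $\omega$ is replaced by the shorter $\gamma$.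

**Step 1: $\gamma\in K_0(Q)$.** Clearly $\varepsilon(\gamma)=0$. By Section 6, $\mathrm{Ind}\,\varphi=\mathrm{Ind}\,\varphi'$, so $\pi(\gamma)=-(\mathrm{Ind}_{IZ}1-\mathrm{Ind}_{JZ}1)+(\xi-\eta)$. We compare the two differences. On $\langle r\rangle$ both vanish: $\mathrm{Ind}_{IZ}1$ and $\mathrm{Ind}_{JZ}1$ are $2^{n-2}$ at $1$ and $z$ and $0$ at the other elements of $\langle r\rangle$, and $\xi(r^k)=\eta(r^k)=(-1)^k$. Let $s$ be a noncentral involution conjugate into $I$. Its centralizer has order $4$, and the two elements of $IZ\setminus Z$ are conjugate to it, so $\mathrm{Ind}_{IZ}1(s)=4\cdot\frac24=2$, while $\mathrm{Ind}_{JZ}1(s)=0$; and $\xi(s)-\eta(s)=1-(-1)=2$. By symmetry both differences are $-2$ on the involutions conjugate into $J$. So $\pi(\gamma)=0$.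

**Step 2: replace $\omega$ by $\gamma$.** Let $D'(G)$ be the span of the $t_{A,N}$-images of all $\alpha,\beta,\gamma$; then $D'(G)\subseteq K_0(G)$. We show $D'(G)=K_0(G)$ by induction on $|G|$; for $G=1$ both are $0$. By Proposition 3 it is enough to see that $t_{A,N}(\omega)\in D'(G)$ whenever $Q=A/N\cong D_{2^n}$, $n\ge4$. With the same $I,J,\varphi,\varphi'$,
$$\omega-\gamma=y-y'-d_{Q,\xi}+d_{Q,\eta}\in K_0(Q).$$
The subgroups occurring in $y,y'$ contain $IZ$ or $JZ$, and the characters occurring there are trivial on $IZ$ or $JZ$; and $\xi,\eta$ are trivial on $Z\le\langle r^2\rangle$. So all subgroups contain $Z=Z(Q)$ and all characters are trivial on it. Hence $\omega-\gamma$ is inflated from an element of $F(Q/Z)$, which lies in $K_0(Q/Z)$ because inflation of characters is injective. As $|Q/Z|<|G|$, we have $K_0(Q/Z)=D'(Q/Z)$ by induction, so $t_{A,N}(\omega-\gamma)\in D'(G)$, and $t_{A,N}(\omega)\in D'(G)$. Together with Lemma 0 and Bouc–Tornehave this proves Theorem C. $\square$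

For $Q=D_{16}$ one can see the difference explicitly. With the chain given before Lemma 2 and the corresponding chain for $J$, $\omega-\gamma=d_{V_1,\chi_1}-d_{V_1',\chi_1'}+d_{Q,\xi}-d_{Q,\eta}$. This is inflated from the element $\beta$ of $Q/Z\cong D_8$ with $M=V_1/Z$, $M'=V_1'/Z$: here $\chi_1,\chi_1'$ have value $-1$ at $r^2$, which generates the center of $Q/Z$.

## 12. Each of the three types is needed

**Theorem D.** No type in the list of the conjecture can be dropped, even allowing arbitrary $K$, $N$ and $\Theta'_P\in K(P)$: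

- (a) $G=C_p^2$ needs $P\cong C_p^3$.
- (b) $G=\mathrm{Heis}_p$ needs $P\cong\mathrm{Heis}_p\times C_p$.
- (c) $G=D_{2^n}$, $n\ge4$, needs $P\cong D_{2^n}\times C_2$ for this very $n$.

Here "needs" means that the terms with all other $P$ in the list do not span $K(G,C_p)$.

**Proof of (a).** We have $0\ne j(\Theta_{C_p^2})\in K(C_p^2,C_p)$, and the abelian group $C_p^2\times C_p=C_p^3$ has no sub-quotients of types 2 and 3.

**Proof of (b) and (c), Step 1: push everything down to $B(G)$.** Let $\delta:B(\Gamma)\to B(G)$, $X\mapsto H\backslash X$; then $\delta j=\mathrm{id}$. For $P=K/N$ with $N\trianglelefteq K\le\Gamma$, let $\bar K,\bar N$ be the images of $K,N$ in $\Gamma/H=G$, and $\bar P=\bar K/\bar N$. Let $S$ be the image of the central subgroup $K\cap H$ of $K$ in $P$; then $\bar P\cong K/(N(K\cap H))=P/S$ is a quotient of $P$. For a $P$-set $Y$,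
$$H\backslash(\Gamma\times_KY)=G\times_{\bar K}\big((K\cap H)\backslash Y\big),$$
as one sees on $Y=K/L$ with $L\ge N$: both sides are $G/\bar L$, with $\bar L$ the image of $L$ in $G$. The $\bar K$-set $(K\cap H)\backslash Y=S\backslash Y$ is inflated from $\bar P$. Since $\mathbb Q[S\backslash Y]$ is the module of coinvariants of $\mathbb Q[Y]$ under $S$, the map $Y\mapsto S\backslash Y$ carries $K(P)$ into $K(\bar P)$. Therefore
$$\delta\big(\mathrm{Ind}_K^\Gamma\mathrm{Inf}_P^K\Theta'\big)\in\mathrm{Ind}_{\bar K}^G\mathrm{Inf}_{\bar P}^{\bar K}K(\bar P)\qquad(\Theta'\in K(P)).$$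

**Step 2: the test functional.** Let $\Theta_G=[G/I]-[G/IZ]-[G/J]+[G/JZ]$ be the Bouc–Tornehave relation and let $\kappa:B(G)\to\mathbb Z$ be the coefficient of $[G/I]$. Then $j(\Theta_G)\in K(G,C_p)$ and $\kappa(\delta(j(\Theta_G)))=1$. We show that $\kappa\equiv0\pmod p$ on $\mathrm{Ind}_{\bar K}^G\mathrm{Inf}_{\bar P}^{\bar K}\Theta''$ for every $\Theta''\in K(\bar P)$ and every allowed $P$ other than the one named in (b), respectively (c). Then $j(\Theta_G)$ is not in the span of the other terms.

**Step 3: reduce to $\bar N=1$.** Suppose $\kappa\ne0$ on such an element. Then a conjugate of $I$ lies between $\bar N$ and $\bar K$, and after conjugation $\bar N\le I\le\bar K$. We have $N_G(I)=IZ$: in $\mathrm{Heis}_p$ because $I$ is not normal and $IZ$ has index $p$, in $D_{2^n}$ because the centralizer of a noncentral involution $s$ is $\langle s,z\rangle$. If $\bar N=I$, then $\bar K\le N_G(I)=IZ$, so $|\bar P|\le p$ and $K(\bar P)=0$, a contradiction. So $\bar N=1$, and $\bar K=\bar P$ is a quotient of $P$ containing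 $I$. If $\bar K=I$, then $K(\bar K)=0$, a contradiction. So $\bar K>I$.

**Step 4: the possible $\bar K$.** We claim that $Z\le\bar K$, and that the subgroups of $\bar K$ not containing $Z$ are $1$ and the subgroups of order $p$ different from $Z$, the latter all being $G$-conjugate to $I$.

Let $G=\mathrm{Heis}_p$. Since $|\Gamma|=p^4$, and $|D_{2^m}\times C_2|\ge32>16$ for $m\ge4$, the only other possibility is $P\cong C_p^3$. So $\bar K$ is abelian, $I<\bar K\le C_G(I)=IZ$, and $\bar K=IZ\cong C_p^2$. Its subgroups not containing $Z$ are $1$ and $p$ subgroups of order $p$. As $N_G(I)=IZ$ has index $p$ and is normal, $I$ has $p$ conjugates, all in $IZ$ and none equal to $Z$; so those $p$ subgroups are the conjugates of $I$.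

Let $G=D_{2^n}$. Since $|\Gamma|=2^{n+1}$, the other possibilities are $P\cong C_2^3$, $D_8\times C_2$, or $D_{2^m}\times C_2$ with $4\le m<n$. As $D_{2^m}$ has nilpotency class $m-1$ and $n\ge4$, such a $P$ has class at most $n-2$, while $G$ has class $n-1$. So the quotient $\bar K$ of $P$ is not $G$. Let $s$ generate $I$. Then $\bar K=(\bar K\cap\langle r\rangle)\langle s\rangle$; since $I<\bar K<G$, the group $\bar K\cap\langle r\rangle$ is nontrivial, so it contains $z$, and it is a proper subgroup of $\langle r\rangle$, so it is contained in $\langle r^2\rangle$. The elements of $\bar K$ outside $\langle r\rangle$ are thus involutions of the form $r^{2k}s$, all $G$-conjugate to $s$. A subgroup $L\le\bar K$ not containing $Z$ has $L\cap\langle r\rangle=1$, so it is $1$ or generated by one of these involutions.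

**Step 5: count dimensions.** Let $\Theta''=\sum n_L[\bar K/L]\in K(\bar K)$, over conjugacy classes of subgroups $L\le\bar K$. By Step 4, $\kappa$ of the induced element equals $\sum n_L$ over the classes of $L$ with $|L|=p$, $L\ne Z$. Now $Z$ is central in $\bar K$. If $Z\le L$, it acts trivially on $\bar K/L$. If $Z\not\le L$, it acts freely there, and the $Z$-invariants of $\mathbb Q[\bar K/L]$ have dimension $\frac1p|\bar K|/|L|$. So the part of $\mathbb Q[\bar K/L]$ complementary to the $Z$-invariants has dimension $0$ in the first case and $(1-\frac1p)|\bar K|/|L|$ in the second. Since $\Theta''$ is a relation, these dimensions, weighted by $n_L$, add up to $0$: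
$$\Big(1-\frac1p\Big)|\bar K|\Big(n_1+\frac{\kappa}{p}\Big)=0 .$$
Hence $p\,n_1+\kappa=0$ and $p\mid\kappa$. $\square$
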